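\title{Derangements and permutations on graphs:\\ the complete bipartite graph is extremal}

\begin{abstract}
A permutation on a graph $G$ sends each vertex to itself or to a neighbor; a derangement on $G$ sends each vertex to a neighbor. Let $p(G)$ and $d(G)$ be their numbers, and let $p_1(G)$ count the permutations on $G$ with exactly one fixed point. We prove that every undirected graph on $N\ge2$ vertices satisfies $p(G)\ge c_n\,d(G)+p_1(G)/N$, where $n=\lfloor N/2\rfloor$ and $c_n=\sum_{j=0}^n 1/j!^2$. Consequently, among graphs on $2n$ vertices the ratio $d/p$ is maximized by $K_{n,n}$, as conjectured, and by no other graph. The proof sorts permutations by their fixed points and odd cycles, and compares the classes through inequalities between squares of perfect matching counts.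
\end{abstract}

\section{Derangements and permutations on a graph}\label{sec:intro}

Let $G=(V,E)$ be a finite directed graph without loops; an undirected graph is regarded as the directed graph in which each edge $\{u,v\}$ gives both arcs $(u,v)$ and $(v,u)$. A \emph{derangement on $G$} is a bijection $\sigma\colon V\to V$ with $(v,\sigma(v))\in E$ for all $v$. A \emph{permutation on $G$} is a bijection $\sigma\colon V\to V$ such that, for every $v$, either $(v,\sigma(v))\in E$ or $\sigma(v)=v$. We write $d(G)$ and $p(G)$ for their numbers. The identity is a permutation on $G$, so $p(G)>0$, and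
\[
(d/p)_G=\frac{d(G)}{p(G)}
\]
is the probability that a uniformly random permutation on $G$ has no fixed point. For the complete graph $K_N$ this ratio tends to $e^{-1}$. For every directed loopless graph it is known that $(d/p)_G\le 1/2$, with equality only for a directed cycle. How large can the ratio be for an undirected graph with a given number of vertices?

Write $p_k(G)$ for the number of permutations on $G$ with exactly $k$ fixed points, so that $d=p_0$ and $p=\sum_k p_k$. A large ratio means that $p_1,p_2,\dots$ are small compared with $p_0$. In $K_N$ we have $p_1=N\,d(K_{N-1})$, so $p_1/N!$ and $p_0/N!$ both tend to $e^{-1}$, and $p_1$ alone costs as much as $p_0$. In a bipartite graph with an even number of vertices this loss disappears: every cycle of length at least $2$ of a permutation is even, so the number of fixed points is even and $p_1=0$. Sparse graphs lose in another way. The ratio is multiplicative over connected components, so $n$ disjoint edges give $2^{-n}$. The $6$-cycle has $d=4$ (two perfect matchings, two rotations) and $p=20$ (its $1+6+9+2$ matchings,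 two rotations), so its ratio is $1/5$. This points to the densest bipartite graph.

For $K_{n,n}$ the ratio is explicit. A permutation on $K_{n,n}$ maps the non-fixed vertices of each part injectively to non-fixed vertices of the other part, so it fixes equally many vertices, say $j$, in each part, and it is given on the rest by two bijections between sets of size $n-j$. Thus
\[
p_{2j}(K_{n,n})=\binom nj^2(n-j)!^2=\frac{n!^2}{j!^2},\qquad (d/p)_{K_{n,n}}=\frac1{c_n},\qquad\text{where } c_n=\sum_{j=0}^n\frac1{j!^2}.
\]
We shall see that $c_n<2.28<e$, so $K_{n,n}$ beats $K_{2n}$ for large $n$. On four vertices, $K_{2,2}$ gives $4/9$, while $K_4$ gives $9/24$ and two disjoint edges give $1/4$.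

The conjecture from \cite{BDHHL} is that \emph{every undirected graph $G$ on $2n$ vertices satisfies $(d/p)_G\le(d/p)_{K_{n,n}}$}. This inequality is known to hold when $G$ is bipartite. We prove it in general, with an error term, the equality case and an analogue for odd order.

\begin{theorem}\label{thm:main}
Let $G$ be a finite simple undirected graph on $N\ge2$ vertices and let $n=\lfloor N/2\rfloor$. Then
\begin{equation}\label{eq:main}
p(G)\ \ge\ c_n\,d(G)+\frac1N\,p_1(G).
\end{equation}
Consequently:
\begin{enumerate}
\item[(i)] if $N=2n$, then $(d/p)_G\le 1/c_n=(d/p)_{K_{n,n}}$, with equality if and only if $G\cong K_{n,n}$;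
\item[(ii)] if $N$ is odd, then $(d/p)_G<1/c_n$.
\end{enumerate}
\end{theorem}

The statement is false for directed graphs. On a directed cycle with $2n$ vertices, if one vertex moves then its successor cannot stay fixed, so $d=1$, $p=2$, and $1/2>1/c_n$ for $n\ge2$. Undirectedness enters in Section~\ref{sec:types}, where permutations are counted by perfect matchings.

Section~\ref{sec:idea} shows the method on bipartite graphs. Section~\ref{sec:ineq} proves the two basic inequalities. Section~\ref{sec:plan} reduces \eqref{eq:main} to three propositions, which are proved in Sections~\ref{sec:A}--\ref{sec:C}. Section~\ref{sec:eq} treats equality.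

\section{Sorting permutations by fixed points and odd cycles}\label{sec:types}

From now on graphs are finite, simple and undirected. For a graph $H$, $|H|$ is the number of vertices, $N(u)$ and $\deg u$ are the neighborhood and degree of $u$, $t\sim t'$ means adjacency, and $\mathrm{cod}_H(u,t)=|N(u)\cap N(t)|$. We write $H[Q]$ for the subgraph induced on $Q$, and $H-u-w$, $H-Q$, $H-C$ for the graphs obtained by deleting vertices (all vertices of $C$ in the last case). A \emph{perfect matching} is a set of edges covering each vertex exactly once; $\mathrm{pm}(H)$ is their number, and $\mathrm{pm}=1$ for the graph with no vertices. An \emph{odd cycle} is a cycle subgraph $C$ of odd length $|C|\ge3$.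

In the cycle decomposition of a permutation on $H$, a cycle of length $2$ is an edge, and a cycle of length $k\ge3$ is a cycle subgraph with one of its two orientations. The even cycles can be counted all at once.

\begin{lemma}\label{lem:even}
The number of permutations on $H$ all of whose cycles have even length is $\mathrm{pm}(H)^2$.
\end{lemma}

\begin{proof}
Consider spanning subgraphs $F$ of $H$ whose components are single edges or even cycles of length at least $4$, and let $k(F)$ be the number of cycle components. A permutation with only even cycles determines such an $F$, and $F$ arises from $2^{k(F)}$ permutations, by orienting its cycles. An ordered pair $(m_1,m_2)$ of perfect matchings also determines such an $F=m_1\cup m_2$: the common edges are components, and the other edges form cycles alternating between $m_1$ and $m_2$. Here $F$ arises from $2^{k(F)}$ pairs, by choosing on each cycle which alternate half belongs to $m_1$.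
\end{proof}

So we record a permutation's odd-length cycles explicitly and leave the rest to Lemma~\ref{lem:even}. Fix $G=(V,E)$ with $N\ge2$ vertices and $n=\lfloor N/2\rfloor$. A \emph{type} is a pair $(U,\mathcal C)$, where $U\subseteq V$ and $\mathcal C$ is a set of pairwise vertex-disjoint odd cycles in $G-U$; its \emph{level} is $|U|$. Let $o(\mathcal C)$ be the number of vertices covered by $\mathcal C$, let $R(U,\mathcal C)$ be the set of vertices neither in $U$ nor covered by $\mathcal C$, and let $r(U,\mathcal C)=|R(U,\mathcal C)|$, so that $|U|+o+r=N$. A permutation on $G$ has type $(U,\mathcal C)$ if $U$ is its set of fixed points and $\mathcal C$ is the set of its odd cycles with orientations forgotten. By Lemma~\ref{lem:even} the number of permutations of type $(U,\mathcal C)$ is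
\[
z(U,\mathcal C)=2^{|\mathcal C|}\,\mathrm{pm}\big(G[R(U,\mathcal C)]\big)^2,
\]
and $p_k=p_k(G)$ is the sum of $z$ over the types of level $k$. A type is \emph{live} if $z\ne0$; then $r$ is even. We write $z(s,\mathcal C)$ for $z(\{s\},\mathcal C)$ and $U\cup uw$ for $U\cup\{u,w\}$. Put
\[
\lambda=c_n-1,\qquad \rho=2-\lambda .
\]
Subtracting $p_0$ from both sides, \eqref{eq:main} becomes
\begin{equation}\label{eq:target}
\lambda\,p_0\ \le\ \Big(1-\frac1N\Big)p_1+p_2+p_3+\cdots+p_N .
\end{equation}

\section{The method on bipartite graphs}\label{sec:idea}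

Let $H$ be a triangle-free graph with at least one vertex. Then
\begin{equation}\label{eq:tf}
\mathrm{pm}(H)^2\le\sum_{uw\in E(H)}\mathrm{pm}(H-u-w)^2 .
\end{equation}
Indeed, sorting perfect matchings by the partner of $u$ gives $\mathrm{pm}(H)=\sum_{t\in N(u)}\mathrm{pm}(H-u-t)$, so $\mathrm{pm}(H)^2\le\deg u\sum_{t\in N(u)}\mathrm{pm}(H-u-t)^2$ by the Cauchy--Schwarz inequality. Sum over $u$. The left side becomes $|H|\,\mathrm{pm}(H)^2$, and the edge $uw$ gets the coefficient $\deg u+\deg w$, which is at most $|H|$ because $N(u)$ and $N(w)$ are disjoint. For $H=K_{k,k}$ equality holds: $k!^2=k^2(k-1)!^2$.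

Let $G$ be bipartite on $2n$ vertices. All types have $\mathcal C=\emptyset$; write $z(U)=\mathrm{pm}(G-U)^2$. Applied to $G-U$ with $U\neq V$, \eqref{eq:tf} bounds $z(U)$ by the sum of $z(U\cup uw)$ over the edges $uw$ of $G-U$: it trades a term for terms two levels higher.

Take $n=2$, where $\lambda=5/4$. One application gives
\[
\tfrac54\,z(\emptyset)\le\sum_{f\in E}z(f)+\tfrac14\sum_{f\in E}z(f).
\]
The first sum is at most $p_2$. In the second, each $z(f)$ is at most $z(V)=1=p_4$, since $G-f$ has two vertices, and $G$ has at most four edges. Hence $\frac54p_0\le p_2+p_4$, which is \eqref{eq:target}, and every step is tight for $K_{2,2}$.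

For general $n$ we iterate. In \eqref{eq:target} each term $z(U)$ is available with coefficient $1$; whatever a term receives beyond $1$ is its \emph{excess}, to be passed upward by \eqref{eq:tf}. After the first step each edge has excess $x_1=\lambda-1$. A $4$-set $W$ then receives $x_1$ once for each ordered pair of complementary edges in $G[W]$: twice if $G[W]$ has one perfect matching, which is harmless as $2x_1<1$, and four times if $G[W]\cong K_{2,2}$, leaving the excess $x_2=4x_1-1$. Later, a set inducing $K_{j+1,j+1}$ receives $x_j$ once for each of its $(j+1)^2$ edges and keeps the excess $x_{j+1}=(j+1)^2x_j-1$. Starting from $x_1=c_n-2$, this recursion gives $x_j=\sum_{i=j+1}^n(j!/i!)^2$, and $x_n=0$: the constant $c_n$ is exactly the one for which the excess has vanished when no vertices are left. What must be checked is that sets inducing other graphs receive less than $1$; this is Lemma~\ref{lem:good}.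

Three things go wrong in a general graph.
\begin{enumerate}
\item[(a)] A derangement may consist of odd cycles only, as on $K_3$; then $r=0$ and there is no edge to remove. Lemma~\ref{lem:O} trades such terms for terms of level $1$.
\item[(b)] Inequality \eqref{eq:tf} fails in the presence of triangles: for $K_4$ it would read $9\le6$. Lemma~\ref{lem:E} repairs it with terms one level higher that have one more odd cycle.
\item[(c)] A $4$-set inducing $K_4$ or $K_4$ minus an edge would receive $x_1$ six or four times. This is the subject of Section~\ref{sec:B}.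
\end{enumerate}

\section{Two inequalities for perfect matchings}\label{sec:ineq}

We use the inequality $2ab\le a^2+b^2$ in the following form. If $(w_{tt'})$ is a symmetric nonnegative array indexed by a finite set and the $m(t)$ are real, then
\begin{equation}\label{eq:am}
\sum_{t,t'}w_{tt'}\,m(t)m(t')\le\sum_t\Big(\sum_{t'}w_{tt'}\Big)m(t)^2,
\end{equation}
the difference of the two sides being $\frac12\sum_{t,t'}w_{tt'}(m(t)-m(t'))^2$. The link between odd cycles and matchings is the following identity.

\begin{lemma}\label{lem:super}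
For a graph $H$ and $Q\subseteq V(H)$,
\[
\sum_{\substack{(x,y)\in Q^2\\ x\sim y}}\mathrm{pm}(H-x)\,\mathrm{pm}(H-y)=\sum_C 2e_Q(C)\,\mathrm{pm}(H-C)^2,
\]
where $C$ runs over the odd cycles of $H$ and $e_Q(C)$ is the number of edges of $C$ with both ends in $Q$.
\end{lemma}

\begin{proof}
The left side counts quadruples $(x,y,m_1,m_2)$ with $x,y\in Q$ adjacent, $m_1$ a perfect matching of $H-x$ and $m_2$ one of $H-y$. In the multigraph $m_1+m_2$ the vertices $x,y$ have degree $1$ and all others have degree $2$. So the component of $x$ is a path from $x$ to $y$, alternating between the matchings. It starts with an $m_2$-edge, since $m_1$ misses $x$, and ends with an $m_1$-edge, since $m_2$ misses $y$; hence it has an even number, at least $2$, of edges. Adding the edge $xy$ closes it to an odd cycle $C$, and $m_1,m_2$ restrict to perfect matchings of $H-C$. Conversely, an odd cycle $C$, an ordered pair $(x,y)$ of vertices of $Q$ consecutive on $C$, and an ordered pair of perfect matchings of $H-C$ determine $(m_1,m_2)$: alternate along the path $C-xy$, starting at $x$ with an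 $m_2$-edge. There are $2e_Q(C)$ choices of $(x,y)$.
\end{proof}

\begin{lemma}[Opening an odd cycle]\label{lem:O}
$\displaystyle\sum_{\mathcal C}o(\mathcal C)\,z(\emptyset,\mathcal C)\le\sum_{s\in V}\sum_{\mathcal D}r(s,\mathcal D)\,z(s,\mathcal D).$
\end{lemma}

\begin{proof}
Lemma~\ref{lem:super} with $Q=V(H)$, followed by \eqref{eq:am} with $w$ the adjacency matrix of $H$, gives
\[
\sum_C2|C|\,\mathrm{pm}(H-C)^2\le\sum_{s}\deg s\cdot\mathrm{pm}(H-s)^2\le(|H|-1)\sum_s\mathrm{pm}(H-s)^2 .
\]
Take $H=G[R(\emptyset,\mathcal D)]$, multiply by $2^{|\mathcal D|}$ and sum over $\mathcal D$. The left side becomes $\sum_{\mathcal D}\sum_C|C|\,z(\emptyset,\mathcal D\cup\{C\})$, in which a family $\mathcal C$ occurs once for each $C\in\mathcal C$, with total weight $o(\mathcal C)$. On the right, $|H|-1=r(s,\mathcal D)$.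
\end{proof}

For $G=K_3$ both sides equal $6$: on the left $o=3$, $z=2$, and on the right three terms with $r=2$, $z=1$.

We now repair \eqref{eq:tf}. Fix a graph $H$ and a vertex $u$, and put $m(t)=\mathrm{pm}(H-u-t)$ for $t\in N(u)$. Then
\[
\mathrm{pm}(H)^2=\sum_{t,t'\in N(u)}m(t)m(t')=A_u+B_u,
\]
where $B_u$ is the sum over ordered pairs with $t\sim t'$ and $A_u$ is the sum over the other pairs, including $t=t'$. A vertex $t\in N(u)$ has $\mathrm{cod}(u,t)$ neighbors in $N(u)$, so \eqref{eq:am} gives
\begin{equation}\label{eq:AB}
A_u\le\sum_{t\in N(u)}\big(\deg u-\mathrm{cod}(u,t)\big)m(t)^2,\qquad B_u\le\sum_{t\in N(u)}\mathrm{cod}(u,t)\,m(t)^2 .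
\end{equation}
The sum $B_u$ comes from triangles at $u$, and it has a second bound. Lemma~\ref{lem:super} in $H-u$ with $Q=N(u)$, and $e_Q(C)\le|C|$, give
\begin{equation}\label{eq:BJ}
B_u\le J_u(H):=\sum_{C\subseteq H-u}2|C|\,\mathrm{pm}(H-u-C)^2,
\end{equation}
the sum being over odd cycles. In terms of types, for $H=G[R]$ with $R=R(U,\mathcal C)$,
\begin{equation}\label{eq:Omega}
2^{|\mathcal C|}\sum_{u\in R}J_u(H)=\Omega(U,\mathcal C):=\sum_{u\in R}\ \sum_{C\subseteq H-u}|C|\,z(U\cup\{u\},\mathcal C\cup\{C\}).
\end{equation}
A type $(U',\mathcal D)$ of level $k+1$ occurs in $\Omega(U,\mathcal C)$ exactly when $(U,\mathcal C)=(U'\setminus\{u\},\mathcal D\setminus\{C\})$ with $u\in U'$ and $C\in\mathcal D$, and then with weight $|C|$. Therefore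
\begin{equation}\label{eq:Omegasum}
\sum_{|U|=k,\ \mathcal C}\Omega(U,\mathcal C)=(k+1)\sum_{|U'|=k+1,\ \mathcal D}o(\mathcal D)\,z(U',\mathcal D).
\end{equation}
We mix the two bounds for $B_u$ with a free parameter $\xi$.

\begin{lemma}[Removing an edge]\label{lem:E}
Let $0\le\xi\le1$, let $(U,\mathcal C)$ be a type, $r=r(U,\mathcal C)$ and $H=G[R(U,\mathcal C)]$. Then
\[
r\,z(U,\mathcal C)\le\sum_{uw\in E(H)}\big[r-(1-2\xi)\,\mathrm{cod}_H(u,w)\big]\,z(U\cup uw,\mathcal C)+(1-\xi)\,\Omega(U,\mathcal C).
\]
\end{lemma}

\begin{proof}
Bound $A_u$ and $\xi B_u$ by \eqref{eq:AB}, and $(1-\xi)B_u$ by \eqref{eq:BJ}. For each vertex $u$ of $H$,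
\begin{equation}\label{eq:local}
\mathrm{pm}(H)^2\le\sum_{t\in N(u)}\big[\deg u-(1-\xi)\,\mathrm{cod}(u,t)\big]\,m(t)^2+(1-\xi)J_u(H).
\end{equation}
Sum over the $r$ vertices $u$. For an edge $uw$, the term $\mathrm{pm}(H-u-w)^2$ gets the coefficient $\deg u+\deg w-2(1-\xi)\mathrm{cod}(u,w)$. Since
\begin{equation}\label{eq:union}
\deg u+\deg w-\mathrm{cod}(u,w)=|N(u)\cup N(w)|\le r,
\end{equation}
this coefficient is at most $r-(1-2\xi)\mathrm{cod}(u,w)$. Multiply by $2^{|\mathcal C|}$ and use \eqref{eq:Omega}.
\end{proof}

For $G=K_4$ and the type $(\emptyset,\emptyset)$ the lemma reads $4\cdot9\le6\,(2+4\xi)+24(1-\xi)$, an equality for every $\xi$; here $\Omega=4\cdot3\cdot2$ comes from a fixed point together with a triangle. The value $\xi=\frac12$ is the largest for which the bracket never exceeds $r$, and it gives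
\begin{equation}\label{eq:half}
r\,z(U,\mathcal C)\le r\sum_{uw\in E(H)}z(U\cup uw,\mathcal C)+\tfrac12\,\Omega(U,\mathcal C),
\end{equation}
which is \eqref{eq:tf} with a correction. A smaller $\xi$ puts more weight on $\Omega$ but gives a discount on edges that lie in triangles.

\section{Excess terms and the reduction}\label{sec:plan}

Removing an edge keeps $\mathcal C$ fixed, so the iteration of Section~\ref{sec:idea} runs on the
\[
M=M(\mathcal C)=N-o(\mathcal C)
\]
vertices not covered by $\mathcal C$, and the excess has to vanish when these are used up. For a live type of even level $2j$ the number $M=r+2j$ is even, and we write $M=2m$, where $j\le m\le n$. Accordingly, for $1\le j\le m$ put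
\[
x_j(m)=\sum_{i=j+1}^m\Big(\frac{j!}{i!}\Big)^2,\qquad \bar x_j=\sum_{i>j}\Big(\frac{j!}{i!}\Big)^2 .
\]

\begin{lemma}\label{lem:const}
\begin{enumerate}
\item[(a)] $0\le x_j(m)\le\bar x_j$, $\ x_m(m)=0$, $\ c_m=2+x_1(m)$, and $(j+1)^2x_j(m)=1+x_{j+1}(m)$ for $1\le j<m$.
\item[(b)] $\bar x_j<0.28$ for all $j\ge1$, and $\bar x_j\le\frac{16}{15(j+1)^2}$ for $j\ge2$.
\item[(c)] $1\le\lambda<1.28$ and $\rho>0.72$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), $(j+1)^2x_j(m)=\sum_{i=j+1}^m((j+1)!/i!)^2$, and the term $i=j+1$ equals $1$; the rest is read off the definitions. The series $\bar x_j$ starts with $(j+1)^{-2}$, and each later term is at most $(j+2)^{-2}$ times the previous one. For $j\ge2$ this gives $\bar x_j\le(j+1)^{-2}/(1-\frac1{16})\le\frac{16}{135}<0.28$. For $j=1$ we sum two terms exactly: $\bar x_1\le\frac14+\frac1{36}+\frac1{576}\cdot\frac1{1-1/25}<0.28$. Finally $\lambda=1+x_1(n)$, as $n\ge1$, and $\rho=1-x_1(n)$.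
\end{proof}

We now define the total excess $Y_j$ at level $2j$. For $j\ge2$ let
\[
Y_j=\sum \frac{x_j(m)\,M}{N}\,z(W,\mathcal C),
\]
summed over the live types $(W,\mathcal C)$ with $G[W]\cong K_{j,j}$, where $M=2m=M(\mathcal C)$. At level $2$ we also keep the discount for triangles. An \emph{edge type} is a type $(f,\mathcal C)$ with $f=\{s,t\}$ an edge of $G$. Let $D(f,\mathcal C)$ be the set of common neighbors of $s$ and $t$ in $R(f,\mathcal C)$ and $\delta=|D(f,\mathcal C)|$. For a live edge type put
\[
X(f,\mathcal C)=x_1(m)\,M-\rho\,\delta,\qquad\text{and let}\qquad Y_1=\sum\frac{X(f,\mathcal C)}N\,z(f,\mathcal C),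
\]
summed over the live edge types with $X>0$.

\begin{proposition}\label{prop:A}
$\displaystyle\lambda p_0\le\Big(1-\frac1N\Big)p_1+p_2+Y_1+0.84\sum_{|U|=3,\ \mathcal D}\frac{r(U,\mathcal D)+2}N\,z(U,\mathcal D)$.
\end{proposition}

\begin{proposition}\label{prop:B}
$\displaystyle Y_1\le p_4+Y_2+0.7\sum_{|U|=3,\ \mathcal D}\frac{o(\mathcal D)}N\,z(U,\mathcal D)$.
\end{proposition}

\begin{proposition}\label{prop:C}
$Y_j\le p_{2j+1}+p_{2j+2}+Y_{j+1}$ for every $j\ge2$.
\end{proposition}

\begin{proof}[Proof of \eqref{eq:main} from the propositions]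
Insert Proposition~\ref{prop:B} into Proposition~\ref{prop:A}. At level $3$ we have $r+2+o=N-1$, so the two sums over level $3$ add up to at most $0.84\,p_3$. Hence $\lambda p_0\le(1-\frac1N)p_1+p_2+p_3+p_4+Y_2$. Apply Proposition~\ref{prop:C} for $j=2,3,\dots$. Since $Y_j$ is an empty sum once $2j>N$, we arrive at \eqref{eq:target}.
\end{proof}

Propositions~\ref{prop:B} and~\ref{prop:C} both produce $\Omega$-terms at an odd level. These terms are never passed on, so they must fit under coefficient $1$. One estimate serves both.

\begin{lemma}\label{lem:odd}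
Let $j\ge1$. Suppose that each type $(W,\mathcal C)$ of level $2j$ with $r=r(W,\mathcal C)>0$ has a weight $\mu(W,\mathcal C)$ with $0\le\mu(W,\mathcal C)\le\bar x_jM(\mathcal C)/(rN)$. Then
\[
\frac12\sum\mu(W,\mathcal C)\,\Omega(W,\mathcal C)\le\theta_j\sum_{|U|=2j+1,\ \mathcal D}\frac{o(\mathcal D)}N\,z(U,\mathcal D),\qquad\theta_j=\frac{(2j+1)(2j+3)}6\,\bar x_j .
\]
Moreover $\theta_1<0.7$, and $\theta_j<1$ for $j\ge2$.
\end{lemma}

\begin{proof}
Fix $(U,\mathcal D)$ of level $2j+1$. Its coefficient on the left is a sum over $u\in U$ and $C\in\mathcal D$ of $\frac12|C|\,\mu(W,\mathcal C)$, with $(W,\mathcal C)=(U\setminus\{u\},\mathcal D\setminus\{C\})$. For this source, $C$ lies in $R(W,\mathcal C)$, so $r\ge|C|$, and $M=r+2j$. Thus $|C|M/r=|C|+2j|C|/r\le|C|+2j$. Each cycle has at least three vertices, so $|\mathcal D|\le o/3$ with $o=o(\mathcal D)$, and $\sum_{C\in\mathcal D}(|C|+2j)\le o\,(2j+3)/3$. With $2j+1$ choices of $u$, the coefficient is at most $(2j+1)\cdot\frac{\bar x_j}{2N}\cdot\frac{(2j+3)\,o}3=\theta_j\,o/N$. By Lemma~\ref{lem:const}(b), $\theta_1=\frac52\bar x_1<0.7$.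 For $j\ge2$, $(2j+1)(2j+3)<4(j+1)^2$ gives $\theta_j<\frac23\cdot\frac{16}{15}<1$.
\end{proof}

\section{From level 0 to levels 1, 2 and 3}\label{sec:A}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
At level $0$ we have $r+o=N$, so
\[
\lambda p_0=\frac\lambda N\sum_{\mathcal C}r(\emptyset,\mathcal C)\,z(\emptyset,\mathcal C)+\frac\lambda N\sum_{\mathcal C}o(\mathcal C)\,z(\emptyset,\mathcal C).
\]
Lemma~\ref{lem:O} handles the second sum and Lemma~\ref{lem:E} the first.

\emph{Step 1.} The $\Omega$-part of Lemma~\ref{lem:E} gives $z(s,\mathcal D)$ the coefficient $\lambda(1-\xi)\,o(\mathcal D)/N$, by \eqref{eq:Omegasum} with $k=0$. If $r(s,\mathcal D)=0$, then $o=N-1$ and nothing can be passed on, so we need $\lambda(1-\xi)\le1$. Subject to this we want the largest discount on triangles, so we take $\xi_0=1-1/\lambda$. It lies in $[0,1]$ because $\lambda\ge1$ (this uses $N\ge2$), and $\lambda(1-\xi_0)=1$, $\lambda(1-2\xi_0)=\rho$. The edges $f$ of $H=G[R(\emptyset,\mathcal C)]$ correspond to the edge types $(f,\mathcal C)$, with $|H|=M$ and codegree $\delta$. Therefore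
\begin{equation}\label{eq:step1}
\lambda p_0\le\sum_{s,\mathcal D}\frac{o(\mathcal D)+\lambda\,r(s,\mathcal D)}N\,z(s,\mathcal D)+\sum_{f\in E,\ \mathcal C}\frac{\lambda M-\rho\delta}N\,z(f,\mathcal C).
\end{equation}
At level $1$, $o+r=N-1$, so the first coefficient equals $1-\frac1N+\frac{(\lambda-1)\,r}N$. The term $-\frac1N$ is the source of the error term in \eqref{eq:main}.

\emph{Step 2.} Apply \eqref{eq:half} to each type $(s,\mathcal D)$, multiplied by $(\lambda-1)/N\ge0$. A type $(U,\mathcal D)$ of level $3$ arises once for each edge $uw$ of $G[U]$, hence at most three times, from a source with $r(s,\mathcal D)=r(U,\mathcal D)+2$. The $\Omega$-part is evaluated by \eqref{eq:Omegasum} with $k=1$. As $3(\lambda-1)<0.84$,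
\[
\frac{\lambda-1}N\sum_{s,\mathcal D}r(s,\mathcal D)\,z(s,\mathcal D)\le0.84\sum_{|U|=3,\ \mathcal D}\frac{r(U,\mathcal D)+2}N\,z(U,\mathcal D)+\sum_{|U|=2,\ \mathcal C}\frac{(\lambda-1)\,o(\mathcal C)}N\,z(U,\mathcal C).
\]

\emph{Step 3: level $2$.} It remains to show that the terms of level $2$ sum to at most $p_2+Y_1$. If $U$ is not an edge, its coefficient is $(\lambda-1)\,o/N\le1$. For a live edge type, using $N=M+o$ and $\rho=2-\lambda$, the coefficient is
\[
\frac{\lambda M-\rho\delta+(\lambda-1)\,o}N=1+\frac{(\lambda-1)M-\rho\,o-\rho\delta}N .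
\]
Here $\lambda-1=c_n-2$, whereas the iteration on $M=2m$ vertices can only absorb $x_1(m)=c_m-2$. The term $-\rho\,o$ pays the difference: we claim that $(c_n-c_m)M\le\rho\,o$. If $o=0$, then $M=N$, $m=n$, and both sides vanish. If $o>0$, then $o\ge3$ and $\rho\,o>2$, while
\[
(c_n-c_m)M\le 2m\sum_{i>m}\frac1{i!^2}=\frac{2m}{m!^2}\,\bar x_m\le2\cdot0.28 .
\]
So the coefficient is at most $1+(x_1(m)M-\rho\delta)/N=1+X/N$, which is at most $1$ if $X\le0$.
\end{proof}

\section{From level 2 to level 4}\label{sec:B}

Suppose we passed on the excess $X/N$ by \eqref{eq:half}. A $4$-set inducing $K_4$ would receive up to six contributions, and one inducing $K_4$ minus an edge up to four, each of size $(x_1M-\rho\delta)/N$. The triangles inside the $4$-set only guarantee $\delta\ge2$ and $\delta\ge1$, which is negligible against $M$; and $6x_1(m)\ge\frac32$ for $m\ge2$, $4x_1(m)\ge\frac{10}9$ for $m\ge3$. In both bad cases the removed edge $uw$ meets $D=D(f,\mathcal C)$. So we want a version of \eqref{eq:half} that gives edges inside $D$ no weight and edges meeting $D$ once a reduced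 weight. The first is achieved by summing the local inequality only over $u\notin D$. The second is achieved by the skewed inequality $2ab\le\eta a^2+\eta^{-1}b^2$. For small $\delta$ the reduced contribution is about $x_1M/(\eta N)$, and four of them must stay below $M/N$, so we need $\eta\ge4x_1$; we take $\eta=\frac65$. Both changes cost amounts proportional to $\delta$, and the discount $\rho\delta$ pays for them.

\begin{lemma}\label{lem:W}
Let $(U,\mathcal C)$ be a type, $R=R(U,\mathcal C)$, $r=|R|$, $D\subseteq R$, $\delta=|D|$ and $S=R\setminus D$. Then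
\[
(r-\delta)\,z(U,\mathcal C)\le\Big(r+\frac25\delta\Big)\!\!\sum_{uw\in E(G[S])}\!\!z(U\cup uw,\mathcal C)+\frac{5r+\delta}6\!\!\sum_{\substack{u\in S,\ w\in D\\ u\sim w}}\!\!z(U\cup uw,\mathcal C)+\frac12\,\Omega(U,\mathcal C).
\]
\end{lemma}

\begin{proof}
Work in $H=G[R]$. Fix $u\in S$, with $m(t)$, $A_u$, $B_u$ as in Section~\ref{sec:ineq}, and put $N_1=N(u)\cap S$, $N_2=N(u)\cap D$. For $t,t'\in N(u)$ let $w_{tt'}=\frac12$ if $t\sim t'$ and $w_{tt'}=1$ otherwise. By \eqref{eq:BJ},
\[
\mathrm{pm}(H)^2=\big(A_u+\tfrac12B_u\big)+\tfrac12B_u\le\sum_{t,t'\in N(u)}w_{tt'}m(t)m(t')+\tfrac12J_u(H).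
\]
For the pairs inside $N_1$ and inside $N_2$ use \eqref{eq:am}. A pair $t\in N_1$, $t'\in N_2$ occurs in two orders; use $2m(t)m(t')\le\frac65m(t)^2+\frac56m(t')^2$. For $t\in N_1$ the resulting coefficient of $m(t)^2$ is
\[
\sum_{t'\in N_1}w_{tt'}+\frac65\sum_{t'\in N_2}w_{tt'}=\sum_{t'\in N(u)}w_{tt'}+\frac15\sum_{t'\in N_2}w_{tt'}\le\deg u-\frac12\mathrm{cod}(u,t)+\frac15\delta,
\]
and for $t\in N_2$ it is
\[
\sum_{t'\in N_2}w_{tt'}+\frac56\sum_{t'\in N_1}w_{tt'}\le|N_2|+\frac56|N_1|\le\delta+\frac56(r-\delta)=\frac{5r+\delta}6 .
\]
Sum over the $r-\delta$ vertices $u\in S$. An edge inside $S$ is counted from both ends, with total coefficient at most $\deg u+\deg w-\mathrm{cod}(u,w)+\frac25\delta\le r+\frac25\delta$ by \eqref{eq:union}. An edge between $S$ and $D$ is counted once, from its end in $S$, and an edge inside $D$ is not counted. Multiply by $2^{|\mathcal C|}$ and use $\sum_{u\in S}J_u\le\sum_{u\in R}J_u$ with \eqref{eq:Omega}.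
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $(f,\mathcal C)$ be a live edge type with $X>0$. Write $x=x_1(m)$ and $r=M-2$. Since $x>0$ we have $m\ge2$. If $m=2$, then $M=4$, $r=2$, $x=\frac14$; if $m\ge3$, then $r\ge\frac23M$. We first note that
\begin{equation}\label{eq:pay}
\tfrac75\,xM\le\rho\,r .
\end{equation}
For $m=2$ this reads $1.4\le2\rho$. For $m\ge3$, $\frac75xM\le1.4\cdot0.28\cdot1.5\,r<0.72\,r$. From $X>0$ and \eqref{eq:pay} we get $\delta<xM/\rho<r$. So we may multiply Lemma~\ref{lem:W}, with $D=D(f,\mathcal C)$, by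
\[
\mu=\mu(f,\mathcal C)=\frac X{(r-\delta)N}>0,
\]
which turns its left side into $\frac XNz(f,\mathcal C)$. We claim that
\begin{equation}\label{eq:two}
\mu\Big(r+\frac25\delta\Big)\le\frac{xM}N,\qquad \mu\,\frac{5r+\delta}6\le\frac M{4N}.
\end{equation}
The first inequality says $(xM-\rho\delta)(r+\frac25\delta)\le xM(r-\delta)$. After expanding, this is $\frac75xM\delta\le\rho\delta r+\frac25\rho\delta^2$, which follows from \eqref{eq:pay}. The second says $2(xM-\rho\delta)(5r+\delta)\le3M(r-\delta)$, and the difference of the two sides is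
\[
Mr\,(3-10x)+\delta\,\big[10\rho r-(3+2x)M\big]+2\rho\delta^2 .
\]
Here $3-10x>0$. The bracket is positive: for $m=2$, $10\rho r>14.4>14=(3+2x)M$, and for $m\ge3$, $10\rho r>7.2\cdot\frac23M=4.8M>3.56M>(3+2x)M$.

Sum over all such $(f,\mathcal C)$, and set $\mu=0$ on the other types of level $2$. The first inequality in \eqref{eq:two} implies $\mu\le xM/(rN)\le\bar x_1M/(rN)$, so Lemma~\ref{lem:odd} with $j=1$ bounds the $\Omega$-terms by the last sum in the proposition.

Now fix a live type $(W,\mathcal C)$ of level $4$, with $M=2m$, $m\ge2$, $x=x_1(m)$. It receives a contribution only from the types $(f,\mathcal C)$ for which $f$ and $W\setminus f=\{u,w\}$ are both edges, so at most twice for each perfect matching of $G[W]$. The vertices $u,w$ lie in $R(f,\mathcal C)$, so they belong to $D(f,\mathcal C)$ exactly when they are adjacent to both ends of $f$. By \eqref{eq:two} the contribution is at most $xM/N$, $M/(4N)$ or $0$ according as none, one or both of $u,w$ lie in $D(f,\mathcal C)$; it is always at most $0.28M/N$. The three possible perfect matchings partition the six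 pairs in $W$, which gives the following cases.
\begin{itemize}
\item \emph{At most one perfect matching.} The total is at most $0.56$.
\item \emph{Exactly two.} Their union is a $4$-cycle, and at most one diagonal is present.
 If there is one diagonal, let $ab$ be the missing edge and $c,d$ the other vertices. The contributing edges are $ac,ad,bc,bd$, and the swaps $a\leftrightarrow b$, $c\leftrightarrow d$ permute them transitively. For $f=ac$ the complementary edge is $bd$; the vertex $d$ is adjacent to $a$ and $c$, while $b\not\sim a$. So each of the four contributions is at most $M/(4N)$, and the total is at most $1$.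
 If there is no diagonal, then $G[W]\cong K_{2,2}$ is triangle-free, and the total is at most $4xM/N=(1+x_2(m))M/N\le1+x_2(m)M/N$ by Lemma~\ref{lem:const}(a).
\item \emph{Three.} Then $G[W]\cong K_4$, both $u,w$ lie in $D(f,\mathcal C)$ for every $f$, and the total is $0$.
\end{itemize}
So the terms of level $4$ sum to at most $p_4+Y_2$.
\end{proof}

\section{From level $2j$ to level $2j+2$}\label{sec:C}

From level $4$ on, excess sits only on sets inducing $K_{j,j}$, and \eqref{eq:half} suffices. A set $W'$ of size $2j+2$ receives about $(j+1)^{-2}$ for each edge whose removal leaves $K_{j,j}$, so we need to know that only $K_{j+1,j+1}$ has close to $(j+1)^2$ such edges.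

\begin{lemma}\label{lem:good}
Let $j\ge2$ and let $K\not\cong K_{j+1,j+1}$ be a graph on $2j+2$ vertices. Call an edge $uv$ of $K$ \emph{good} if $K-u-v\cong K_{j,j}$. Then $K$ has at most $3j+1$ good edges.
\end{lemma}

\begin{proof}
Suppose there is a good edge $uv$, and let $P,Q$ be the parts of $K-u-v$. We use that in $K_{j,j}$ two nonempty vertex sets that are completely joined lie in opposite classes. We bound the other good edges by their position relative to $uv$.

\emph{Good edges $xy$ disjoint from $uv$.} Such an edge has $x\in P$, $y\in Q$. There are two ways to extend $P,Q$ to $K_{j+1,j+1}$. Say that $w\in P\cup Q$ \emph{follows pattern $1$} if its adjacencies to $u,v$ are those of the complete bipartite graph with parts $P\cup\{u\}$, $Q\cup\{v\}$: that is, $w\not\sim u$, $w\sim v$ for $w\in P$, and $w\sim u$, $w\not\sim v$ for $w\in Q$. Pattern $2$ is the same with $u,v$ exchanged. Let $X_i$ be the set of $w\in P\cup Q$ that do not follow pattern $i$. Both $X_i$ are nonempty, for otherwise $K\cong K_{j+1,j+1}$. The patterns disagree about adjacency to $u$, so no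 $w$ follows both, and $X_1\cup X_2=P\cup Q$ has $2j\ge4$ elements.

In $K-x-y\cong K_{j,j}$ the sets $P\setminus\{x\}$ and $Q\setminus\{y\}$ are nonempty, as $j\ge2$, and completely joined, so they lie in opposite classes; so do the adjacent vertices $u,v$. If $u$ is in the class of $P\setminus\{x\}$, all vertices of $P\cup Q$ other than $x,y$ follow pattern $1$; otherwise they follow pattern $2$. Thus $X_1\subseteq\{x,y\}$ or $X_2\subseteq\{x,y\}$. The number of pairs $(x,y)\in P\times Q$ with $X_i\subseteq\{x,y\}$ is $j$ if $|X_i|=1$, at most $1$ if $|X_i|=2$, and $0$ if $|X_i|\ge3$. If one $X_i$ is a singleton, the other has at least $2j-1\ge3$ elements, and there are at most $j$ pairs. Otherwise there are at most $2\le j$ pairs.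

\emph{Good edges $ux$ with $x\in P\cup Q$.} Let $x\in P$. In $K-u-x\cong K_{j,j}$ the nonempty sets $P\setminus\{x\}$ and $Q$ are completely joined, so $Q$ lies in one class and, having $j$ elements, fills it. So $v$ is in the other class and is adjacent to all of $Q$. If instead $x\in Q$, the same argument with $P,Q$ exchanged puts $v$ in the class of $Q\setminus\{x\}$, so $v$ has a non-neighbor in $Q$. The two cases cannot both occur, so there are at most $j$ such edges. Exchanging $u$ and $v$, there are at most $j$ good edges $vx$.

Together with $uv$, this makes at most $3j+1$ good edges.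
\end{proof}

For $j=1$ the bound fails, since all six edges of $K_4$ are good, and $3j+1=(j+1)^2$ would be no gain anyway. This is why level $2$ needed its own argument.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $(W,\mathcal C)$ be a live type with $G[W]\cong K_{j,j}$ and $M=2m$. If $m=j$, its term in $Y_j$ is $0$. If $m>j$, then $r=M-2j>0$; multiply \eqref{eq:half} by $\mu=x_j(m)M/(rN)$ to get
\[
\frac{x_j(m)M}N\,z(W,\mathcal C)\le\frac{x_j(m)M}N\sum_{uw}z(W\cup uw,\mathcal C)+\frac12\,\mu\,\Omega(W,\mathcal C),
\]
where $uw$ runs over the edges of $G[R(W,\mathcal C)]$. Sum over these types, and set $\mu=0$ on the other types of level $2j$. By Lemma~\ref{lem:odd} and $o\le N$, the $\Omega$-terms total at most $p_{2j+1}$.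

A live type $(W',\mathcal C)$ of level $2j+2$, with $M=2m$ and $m\ge j+1$, receives $x_j(m)M/N$ at most once for each good edge of $G[W']$. If $G[W']\cong K_{j+1,j+1}$, the total is at most
\[
(j+1)^2\,\frac{x_j(m)M}N=\frac{(1+x_{j+1}(m))M}N\le1+\frac{x_{j+1}(m)M}N .
\]
Otherwise, by Lemmas~\ref{lem:good} and~\ref{lem:const}(b), it is at most $\frac{3j+1}{(j+1)^2}\cdot\frac{16}{15}\le\frac79\cdot\frac{16}{15}<1$, because $7(j+1)^2-9(3j+1)=(j-2)(7j+1)\ge0$. So the terms of level $2j+2$ sum to at most $p_{2j+2}+Y_{j+1}$.
\end{proof}

This completes the proof of \eqref{eq:main}, and hence of $(d/p)_G\le1/c_n$ for all $N\ge2$.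

\section{The case of equality}\label{sec:eq}

We have $(d/p)_{K_{n,n}}=1/c_n$ by Section~\ref{sec:intro}. To finish the proof of Theorem~\ref{thm:main}, suppose that $(d/p)_G=1/c_n$. We show that $N=2n$ and $G\cong K_{n,n}$. The assumption means $p=c_nd$ with $d>0$. By \eqref{eq:main}, $p_1=0$ and equality holds in \eqref{eq:main}.

\emph{No odd cycles in derangements.} Since $p_1=0$, the right side of Lemma~\ref{lem:O} vanishes, so $z(\emptyset,\mathcal C)=0$ for $\mathcal C\ne\emptyset$. Thus $d=z(\emptyset,\emptyset)=\mathrm{pm}(G)^2>0$. A graph with a perfect matching has even order. This proves (ii), and from now on $N=2n$.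

\emph{No triangle on an edge of a perfect matching.} We claim that
\begin{equation}\label{eq:notri}
\mathrm{cod}(u,t)\,\mathrm{pm}(G-u-t)=0\qquad\text{for every edge }ut .
\end{equation}
Otherwise take a common neighbor $s$ of $u,t$ and a perfect matching of $G-u-t$, containing an edge $ss'$. The permutation with the $3$-cycle $u\mapsto t\mapsto s\mapsto u$, which fixes $s'$ and swaps the ends of the other matching edges, has exactly one fixed point, contradicting $p_1=0$.

\emph{Equality in Lemma~\ref{lem:E}.} The proof of \eqref{eq:main} is a chain of inequalities added with nonnegative multipliers, and \eqref{eq:step1} uses Lemma~\ref{lem:E} for the type $(\emptyset,\emptyset)$, with $\xi=\xi_0$ and $H=G$, with the positive multiplier $\lambda/N$. So equality holds in that instance. It was obtained by summing \eqref{eq:local} over $u\in V$ and applying \eqref{eq:union} to each edge $uw$ with weight $\mathrm{pm}(G-u-w)^2$. Therefore \eqref{eq:local} is an equality for every $u$, and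
\begin{equation}\label{eq:cover}
N(u)\cup N(w)=V\qquad\text{for every edge $uw$ with }\mathrm{pm}(G-u-w)>0 .
\end{equation}

\emph{$G$ is triangle-free and \eqref{eq:cover} applies to all edges.} Fix $u$, let $m(t)=\mathrm{pm}(G-u-t)$, and let $A'_u$ be the bound for $A_u$ in \eqref{eq:AB}. By \eqref{eq:notri} the bound for $B_u$ in \eqref{eq:AB} is $0$, so $\mathrm{pm}(G)^2=A_u$. The right side of \eqref{eq:local} is at least $A'_u$ and equals $\mathrm{pm}(G)^2$. Hence $A_u=A'_u$, and the formula for the difference in \eqref{eq:am} gives $m(t)=m(t')$ for all nonadjacent $t,t'\in N(u)$. As $\sum_{t\in N(u)}m(t)=\mathrm{pm}(G)>0$, some $t_0\in N(u)$ has $m(t_0)>0$. By \eqref{eq:notri}, $t_0$ has no neighbor in $N(u)$, so $m(t)=m(t_0)>0$ for all $t\in N(u)$, and \eqref{eq:notri} gives $\mathrm{cod}(u,t)=0$ for all $t\in N(u)$. Since $u$ was arbitrary, $G$ is triangle-free and $\mathrm{pm}(G-u-w)>0$ for every edge $uw$.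

\emph{Conclusion.} For every edge $uw$, the sets $N(u)$ and $N(w)$ are independent and disjoint, and they cover $V$ by \eqref{eq:cover}. Fix an edge $uw$ and put $P=N(w)$, $Q=N(u)$. For $x\in P$ the edge $xw$ gives $N(x)=V\setminus N(w)=Q$. So $G$ is the complete bipartite graph with parts $P$ and $Q$, and since it has a perfect matching, $|P|=|Q|=n$. This proves (i) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{BDHHL}
Matija Bucic, Pat Devlin, Mo Hendon, Dru Horne, Ben Lund,
\emph{Perfect matchings and derangements on graphs},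
arXiv:1906.05908 (2019).

\end{thebibliography}
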